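# Jumps and continuity of the $p$-Bergman kernel as a function of $p$

## 1. Three theorems on $p\mapsto K_p(z)$

**Main theorem.** For a bounded domain $\Omega\subset\mathbb C^n$ and $0<p<\infty$ let
$$A^p(\Omega)=\Big\{f\in\mathcal O(\Omega):\ \|f\|_p^p:=\int_\Omega|f|^p<\infty\Big\},\qquad K_p(z):=\max\big\{|f(z)|^p:\ f\in A^p(\Omega),\ \|f\|_p=1\big\},$$
with Lebesgue measure in the integral and $z\in\Omega$. Then the following hold.

**Theorem A.** Let $n\ge 2$ and $p_0\in(0,\infty)$. Choose an integer $k\ge1$ with $kp_0\ge2$ (for $p_0\in[1,2)$, $k=2$ works), put $a=kp_0-2\ge0$, $R(r)=r^{a/2}/\log(1/r)$, and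
$$\Omega=\{(\zeta,w)\in\mathbb C^{n-1}\times\mathbb C:\ 0<|w|<e^{-1},\ |\zeta_1|<R(|w|),\ |\zeta_j|<1\ (2\le j\le n-1)\}.$$
This is a bounded domain, and for all sufficiently small $|w|>0$,
$$\limsup_{s\downarrow p_0}K_s(0,w)<K_{p_0}(0,w).$$

**Theorem B.** Let $\Omega\subset\mathbb C^n$ be bounded and pseudoconvex, $n\ge1$, $0<p<2$. Then $\bigcup_{s>p}A^s(\Omega)$ is dense in $A^p(\Omega)$. Consequently, for every $z\in\Omega$, $p\mapsto K_p(z)$ is continuous on $(0,2)$ and left-continuous at $2$.

**Theorem C.** There is a bounded domain $\Omega\subset\mathbb C$ such that $K_p(z)$ is not right-continuous at $p=2$, for all $z\in\Omega$ outside a discrete subset of $\Omega$.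

The question behind these statements was posed by Bo-Yong Chen and Yuanpu Xiong in "Regularity of the $p-$Bergman kernel", arXiv:2302.06877 (2023). Fix a point $z$ of a bounded domain and let the exponent $p$ move through $[1,2)$. Is $K_p(z)$ always a continuous function of $p$?

Theorem A says no. For every $n\ge2$ and every $p_0\in[1,2)$ there are a bounded domain in $\mathbb C^n$ and a point at which the function has a jump at $p_0$. The smallest instance is $n=2$, $p_0=1$, $k=2$, $a=0$, that is,
$$\Omega=\{(\zeta,w):\ 0<|w|<1/e,\ |\zeta|<1/\log(1/|w|)\}\subset\mathbb C^2 .$$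
Theorem B says that non-pseudoconvexity is the only obstruction: on bounded pseudoconvex domains, and so on all bounded domains in $\mathbb C$, continuity holds on all of $(0,2)$. Theorem C says that the endpoint $2$ in Theorem B cannot be increased, even in one variable.

Two cases of continuity on $[1,2)$ are given as known facts with the problem.

* (i) $\Omega\subset\mathbb C$ is a bounded *fat* domain, meaning that $\Omega$ is the interior of its closure (Chen-Zhang survey on the $p$-Bergman theory, Corollary 6.3).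
* (ii) $\Omega\subset\mathbb C^n$ is a bounded pseudoconvex domain with positive *hyperconvexity index*. The index $\alpha(\Omega)$ is the supremum of those $\alpha\ge0$ for which there is a negative continuous plurisubharmonic (psh) function $\rho$ on $\Omega$ with $-\rho\lesssim\delta^\alpha$, where $\delta$ is the Euclidean distance to $\partial\Omega$.

The disc is fat. The punctured disc $\mathbb D^*=\mathbb D\setminus\{0\}$ is not fat, because its closure has interior $\mathbb D$. The unit ball has index at least $1$: take $\rho=|z|^2-1$, for which $-\rho=(1-|z|)(1+|z|)\le2\delta$. The punctured disc has index $0$. Suppose $\rho<0$ is subharmonic on $\mathbb D^*$ with $-\rho\lesssim\delta^\alpha$ and $\alpha>0$. Being bounded above, $\rho$ extends to a subharmonic function on $\mathbb D$, with value $\limsup_{w\to0}\rho(w)=0$ at the origin. The maximum principle then gives $\rho\equiv0$, a contradiction. So the punctured disc falls under neither (i) nor (ii). Theorem B does cover it, since every planar domain is pseudoconvex. Theorem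 B contains (i) and (ii), dropping "fat" from (i) and the index assumption from (ii).

## 2. One-sided limits in $p$ for an arbitrary bounded domain

**Sub-mean value property.** If $f$ is holomorphic and $p>0$, then $|f|^p$ is psh. Hence $|f(z)|^p$ is at most the average of $|f|^p$ over any ball or polydisc centred at $z$ inside $\Omega$. In particular, if $B(z,r)\subset\Omega$, then
$$|f(z)|^p\le |B(z,r)|^{-1}\|f\|_p^p. \tag{1}$$
So a set that is bounded in $A^p$ is locally uniformly bounded, and a sequence in it has a locally uniformly convergent subsequence. With Fatou's lemma this shows that the maximum defining $K_p(z)$ is finite and attained. For $p<1$ we give $A^p$ the metric $\int|f-g|^p$. By (1), applied to differences, $f\mapsto f(z)$ is continuous on $A^p$ for every $p>0$. The map $f\mapsto\int|f|^p$ is continuous too: for $p\ge1$ by the triangle inequality, for $p<1$ by $\big||a|^p-|b|^p\big|\le|a-b|^p$.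

To compare different exponents we should use averages, because then Hölder's inequality has no constants. Let $V=|\Omega|$, fix $z$, and put
$$k(p)=(VK_p(z))^{1/p}=\max\Big\{|f(z)|:\ f\in A^p,\ \frac1V\int_\Omega|f|^p\le1\Big\}.$$
Taking $f=1$ gives $k(p)\ge1$, and $k(p)<\infty$ by (1). Since $K_p(z)=k(p)^p/V$, left or right continuity of $K_p(z)$ in $p$ is equivalent to the same property of $k$.

**Lemma 1.** Let $\Omega$ be a bounded domain and $z\in\Omega$.

* (a) $k$ is nonincreasing on $(0,\infty)$.
* (b) $k$ is left-continuous on $(0,\infty)$.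
* (c) Let $B_p$ be the closure of $\bigcup_{s>p}A^s$ in $A^p$. Then
$$\lim_{s\downarrow p}k(s)=\sup\Big\{|f(z)|:\ f\in B_p,\ \frac1V\int_\Omega|f|^p\le1\Big\}.$$
In particular, $k$ is right-continuous at $p$ if $B_p=A^p$.

*Proof of (a).* By Hölder, $\big(\frac1V\int|f|^p\big)^{1/p}$ is nondecreasing in $p$, and $A^s\subset A^p$ for $s>p$. So for larger $p$ there are fewer competitors.

*Proof of (b).* Let $s_j\uparrow p$, and choose $f_j\in A^{s_j}$ with $\frac1V\int|f_j|^{s_j}=1$ and $|f_j(z)|=k(s_j)$. By (1), on a compact set we have $|f_j|^{s_j}\le C$, so $|f_j|\le\max(1,C)^{1/s_1}$ there. Pass to a subsequence that converges locally uniformly to some $f$. Then $|f_j|^{s_j}\to|f|^p$ pointwise (also at zeros of $f$, as the $s_j$ are bounded below by $s_1>0$), and Fatou gives $\frac1V\int|f|^p\le1$. Therefore $k(p)\ge|f(z)|=\lim k(s_j)\ge k(p)$, where the last inequality is (a). By (a) the limit of $k(s)$ as $s\uparrow p$ exists, so the subsequence determines it.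

*Proof of (c).* The limit exists by (a). For "$\le$": if $s>p$ and $f\in A^s$ satisfies $\frac1V\int|f|^s\le1$, then $f\in B_p$, and $\frac1V\int|f|^p\le1$ by Hölder. For "$\ge$": let $0\not\equiv f\in A^{s_0}$ with $s_0>p$. For $p<s\le s_0$ we have
$$k(s)\ge|f(z)|\Big/\Big(\frac1V\int|f|^s\Big)^{1/s}.$$
Since $|f|^s\le1+|f|^{s_0}$, dominated convergence gives $\int|f|^s\to\int|f|^p$ as $s\downarrow p$. Hence
$$\lim_{s\downarrow p}k(s)\ \ge\ |f(z)|\Big/\Big(\frac1V\int|f|^p\Big)^{1/p}.$$
Both $f(z)$ and $\int|f|^p$ are continuous in $f\in A^p$, so this inequality extends to all nonzero $f\in B_p$. $\square$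

So discontinuities can only be jumps downward on the right of $p$, and by (a) there are at most countably many. Continuity at $p$ follows if every $f\in A^p$ can be approximated in $A^p$ by functions that are integrable to a slightly higher power.

## 3. The disc and the punctured disc by hand

**The disc.** By (1) with radii tending to $1$, together with the test function $1$, we have $K_p(0)=1/\pi$ for all $p$. If $\varphi$ is an automorphism of $\mathbb D$ with $\varphi(0)=z$, then $f\mapsto (f\circ\varphi)\,(\varphi')^{2/p}$ preserves $\int|f|^p$ and maps $A^p$ onto itself. Since $|\varphi'(0)|=1-|z|^2$, we get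
$$K_p(z)=\frac1{\pi(1-|z|^2)^2}\qquad\text{for all }p>0.$$

The density criterion is also visible here. Let $f\in A^p(\mathbb D)$ and $f_r(w)=f(rw)$, $r<1$. Each $f_r$ is bounded, so it lies in every $A^s$. As $r\to1$, $f_r\to f$ pointwise and $\int_{\mathbb D}|f_r|^p=r^{-2}\int_{|w|<r}|f|^p\to\int_{\mathbb D}|f|^p$. Apply Fatou to $2^p(|f_r|^p+|f|^p)-|f_r-f|^p\ge0$. This gives $\int|f_r-f|^p\to0$, so $B_p=A^p$.

One might hope to find a jump by exhibiting a function in $A^p$ that lies in no $A^s$ with $s>p$. The disc shows that this is not enough. Put $L(w)=\log\frac4{1-w}$, whose real part is at least $\log2$, and $f=((1-w)L)^{-2/p}$, a branch being available because $(1-w)L$ has no zeros in the simply connected set $\mathbb D$. With $\rho=|1-w|<2$ we have $|f|^p\le\rho^{-2}\log^{-2}(4/\rho)$. This is integrable, since $\int_0^2\rho^{-1}\log^{-2}(4/\rho)\,d\rho<\infty$. For $s>p$, on the sector $w=1-\rho e^{i\phi}$, $|\phi|<\pi/3$, $0<\rho<1$ (which lies in $\mathbb D$, since $\cos\phi>\rho/2$), we have $|L|\le\log(4/\rho)+\pi/2$.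 There the integral of $|f|^s$ is at least a constant times $\int_0^1\rho^{1-2s/p}(\log(4/\rho)+\pi/2)^{-2s/p}d\rho=\infty$. So $f\in A^p\setminus\bigcup_{s>p}A^s$, and yet $K_p$ does not jump. For a jump, the function must also resist approximation.

**The punctured disc.** A pole resists approximation better. Let $f\in A^p(\mathbb D^*)$. By (1) with radius $|w|/2$, $|f(w)|^p\le C|w|^{-2}$ near $0$, so $f$ has at most a pole there. A pole of order $m\ge1$ requires $\int_0r^{-mp+1}dr<\infty$, i.e. $mp<2$. This condition is *open*: if it holds at $p$, it holds at slightly larger $s$. So the principal part of $f$ lies in $A^s(\mathbb D^*)$ for some $s>p$, while the rest of $f$ is in $A^p(\mathbb D)$ and is approximated by its dilates. Hence $B_p=A^p$, and $K_p$ is continuous on $(0,\infty)$. The function $w^{-m}$ has already left $A^p$ at the critical exponent $p=2/m$, and nothing jumps there.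

## 4. A closed integrability threshold: proof of Theorem A

In the punctured disc the area element $r\,dr$ dictates the condition $mp<2$. In $\mathbb C^n$ with $n\ge2$ we can change it. Put a small disc of radius $R(|w|)$ over each point $w$ of a punctured disc. For a function of $w$ alone, integration over the total space amounts to integration against the fibre volume, so we may choose the weight.

The natural first choice is a power, $R(r)=r^{a/2}$; for $n=2$, $a=2$ this is $|\zeta|<|w|$. Then $w^{-k}\in A^s$ if and only if $\int_0r^{-ks+a+1}dr<\infty$, i.e. $ks<a+2$. The threshold has moved, but it is still open: at $ks=a+2$ the integral is $\int_0dr/r=\infty$. We need the integral to converge *at* the critical exponent and to diverge beyond it. Since $\int_0\frac{dr}{r\log^2(1/r)}<\infty$, while multiplying the integrand by any negative power of $r$ makes it diverge, the factor $1/\log(1/r)$ in $R$ does this. With $a=kp_0-2$ the threshold becomes $ks\le kp_0$, a closed condition. The requirement $kp_0\ge2$ makes $a\ge0$, so that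 $R$ is bounded; for $p_0<2$ this forces $k\ge2$.

Now the proof. Let $\Omega$ be as in Theorem A.

**Step 1: $\Omega$ is a bounded domain.** It is open, as $R$ is continuous and positive on $(0,1/e)$. It is connected: each fibre over $w$ is a polydisc centred at $0$, so each point can be joined inside its fibre to $(0,w)$, and the points $(0,w)$ form a punctured disc. It is bounded, since $\log(1/r)>1$ for $r<1/e$ gives $R\le1$. The fibre over $w$ has volume
$$\omega(w)=\pi^{n-1}R(|w|)^2=\pi^{n-1}\frac{|w|^a}{\log^2(1/|w|)}.$$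

**Step 2: a lower bound for $K_{p_0}$.** We test with $w^{-k}$. Since $a+1-kp_0=-1$,
$$N:=\int_\Omega|w|^{-kp_0}=2\pi^n\int_0^{1/e}r^{-kp_0}\frac{r^a}{\log^2(1/r)}\,r\,dr=2\pi^n\int_0^{1/e}\frac{dr}{r\log^2(1/r)}=2\pi^n\Big[\frac1{\log(1/r)}\Big]_0^{1/e}=2\pi^n .$$
So $w^{-k}\in A^{p_0}(\Omega)$, and
$$K_{p_0}(0,w)\ge\frac{|w|^{-kp_0}}N. \tag{2}$$

**Step 3: reduction to one variable for $s>p_0$.** A general $f\in A^s(\Omega)$ depends on $\zeta$ as well, but for the kernel at $(0,w)$ only its values on $\zeta=0$ matter. Let $p_0<s\le p_0+1$, $f\in A^s(\Omega)$, $\|f\|_s=1$, and $g(w)=f(0,w)$. The sub-mean value property of $|f(\cdot,w)|^s$ on the fibre polydisc gives that $|g(w)|^s\omega(w)$ is at most the integral of $|f(\cdot,w)|^s$ over the fibre. Integrating in $w$,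
$$\int_{0<|w|<1/e}|g|^s\,\omega\ \le\ \int_\Omega|f|^s=1. \tag{3}$$

**Step 4: $g$ has at most a pole of order $k-1$ at $0$.** This is where the closed threshold acts. For small $|w|$, the disc of radius $|w|/2$ about $w$ lies in $\{0<|\cdot|<1/e\}$. On it the modulus is between $|w|/2$ and $3|w|/2$, so
$$\omega\ge\pi^{n-1}\frac{(|w|/2)^a}{\log^2(2/|w|)}\ge c\,\frac{|w|^a}{\log^2(1/|w|)},$$
using $\log(2/|w|)\le2\log(1/|w|)$ for $|w|\le\frac12$. The sub-mean value property on this disc and (3) yield
$$|g(w)|^s\le C|w|^{-2-a}\log^2(1/|w|).$$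
So $g$ grows at most like a power of $1/|w|$, and it has at most a pole at $0$. If the pole has order $m\ge1$, then $|g|\ge c'|w|^{-m}$ near $0$ with some $c'>0$, and (3) forces
$$\int_0 r^{-ms+a+1}\log^{-2}(1/r)\,dr<\infty .$$
This holds only if $-ms+a+1\ge-1$, i.e. $ms\le a+2=kp_0<ks$. Hence $m\le k-1$. (For $k=1$ this says that $g$ extends holomorphically.)

**Step 5: a bound uniform in $s$ and $f$.** The constants of Step 4 may depend on $f$, so we derive a clean bound from the maximum principle. By Step 4, $u=w^{k-1}g$ is holomorphic in $|w|<1/e$. Let $|w_1|=e^{-2}$. The disc of radius $e^{-2}/2$ about $w_1$ lies in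
$$\Big\{\tfrac12e^{-2}\le|w|\le\tfrac32e^{-2}\Big\}\Subset\{0<|w|<1/e\},$$
because $\frac32e^{-1}<1$. On this annulus $\omega\ge c_1>0$, so the sub-mean value property and (3) give $|g(w_1)|^s\le C$ with $C=4e^4/(\pi c_1)$, and therefore $|g(w_1)|\le\max(1,C)^{1/p_0}$. The maximum principle for $u$ on $|w|\le e^{-2}$ yields
$$|g(w)|\le C'|w|^{-(k-1)}\qquad(0<|w|\le e^{-2}), \tag{4}$$
with $C'=e^{-2(k-1)}\max(1,C)^{1/p_0}$ independent of $s\in(p_0,p_0+1]$ and of $f$.

**Step 6: comparison.** By (4), $K_s(0,w)\le C'^s|w|^{-(k-1)s}$ for $p_0<s\le p_0+1$, so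
$$\limsup_{s\downarrow p_0}K_s(0,w)\le C'^{p_0}|w|^{-(k-1)p_0}.$$
By (2) the right-hand side is strictly smaller than $K_{p_0}(0,w)$ as soon as $C'^{p_0}N<|w|^{-p_0}$, which holds for all small $|w|>0$. $\square$

**Remark 1 (pseudoconvexity fails, as it must).** For $p_0<2$, Theorem B implies that $\Omega$ is not pseudoconvex. It can be seen directly, for every $p_0$. If $\Omega$ were pseudoconvex, so would be its slice $\{0<|w|<1/e,\ |\zeta_1|<R(|w|)\}$, and then $-\log R(|w|)$ would be subharmonic. With $t=\log|w|$ this function is $-\frac a2t+\log(-t)$. Its Laplacian in $w$ is $|w|^{-2}$ times its second $t$-derivative, which is $-1/t^2<0$. So the logarithm that closes the threshold is also what destroys pseudoconvexity.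

**Remark 2 (several jumps).** For bounded domains $\Omega_1,\Omega_2$,
$$K_{p,\Omega_1\times\Omega_2}(z_1,z_2)=K_{p,\Omega_1}(z_1)\,K_{p,\Omega_2}(z_2).$$
Tensor products of extremal functions give "$\ge$". For "$\le$", let $f\in A^p(\Omega_1\times\Omega_2)$ and integrate
$$|f(z_1,\zeta_2)|^p\le K_{p,\Omega_1}(z_1)\int_{\Omega_1}|f(\zeta_1,\zeta_2)|^p\,d\zeta_1$$
over $\zeta_2$; then apply the definition of $K_{p,\Omega_2}(z_2)$ to $f(z_1,\cdot)$. Volumes multiply as well, so $k=k_1k_2$. If $k_1$ jumps at $p_0$, then, all factors being positive and nonincreasing,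
$$k_1(p_0^+)\,k_2(p_0^+)\le k_1(p_0^+)\,k_2(p_0)<k_1(p_0)\,k_2(p_0).$$
So the jump persists in the product. Taking products of domains from Theorem A, any finite subset of $[1,2)$ can be contained in the discontinuity set of some $p\mapsto K_p(z)$.

## 5. Truncation and correction: which weight can work on a pseudoconvex domain

We turn to Theorem B. By Lemma 1 only the density has to be proved. Let $0<p<2$ and $0\not\equiv f\in A^p(\Omega)$. A general pseudoconvex $\Omega$ has no dilations, so we try to cut $f$ off where it is large. Put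
$$x=\log|f|,\qquad \Omega'=\Omega\setminus\{f=0\}.$$
On $\Omega'$ the function $x$ is smooth and pluriharmonic. The set $\Omega'$ is pseudoconvex: adding $|1/f|^2$ to a psh exhaustion of $\Omega$ gives one of $\Omega'$. Fix $\eta\in C^\infty(\mathbb R)$ with $0\le\eta\le1$, $\eta=1$ on $(-\infty,\frac54]$, $\eta=0$ on $[\frac74,\infty)$. The function $\eta(x/A)f$ is bounded by $e^{7A/4}$ and is close to $f$ in $L^p$ for large $A$, but it is not holomorphic. The error is
$$g=\bar\partial\big(\eta(x/A)f\big)=A^{-1}\eta'(x/A)\,f\,\bar\partial x\quad\text{on }\Omega'. \tag{5}$$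
We want to solve $\bar\partial v=g$ and use $F_A=\eta(x/A)f-v$. The tool is Hörmander's theorem in Demailly's form (Hörmander, Acta Math. 113 (1965); Demailly, Ann. Sci. ÉNS 15 (1982)).

**Theorem (Hörmander, Demailly).** Let $\varphi$ be a smooth strictly psh function on a pseudoconvex open set in $\mathbb C^n$, and let $g=\sum g_k\,d\bar z_k$ be $\bar\partial$-closed with $\int\sum\varphi^{j\bar k}\bar g_jg_k\,e^{-\varphi}<\infty$, where $(\varphi^{j\bar k})$ is the inverse of $(\varphi_{j\bar k})$. Then there is $v$ with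
$$\bar\partial v=g,\qquad\int|v|^2e^{-\varphi}\le\int\sum\varphi^{j\bar k}\bar g_jg_k\,e^{-\varphi}.$$

Here $\varphi_{j\bar k}=\partial_j\partial_{\bar k}\varphi$, and the inverse is normalised by $\sum_k\varphi^{j\bar k}\varphi_{l\bar k}=\delta_{jl}$. By the Cauchy-Schwarz inequality for the form $\sum\varphi_{j\bar k}\xi_j\bar\xi_k$, the integrand is the squared dual norm
$$\sum\varphi^{j\bar k}\bar g_jg_k=\sup_{\xi\ne0}\frac{\big|\sum\bar g_j\xi_j\big|^2}{\sum\varphi_{j\bar k}\xi_j\bar\xi_k}. \tag{6}$$
For example, if $\varphi=|\zeta|^2$ it is just $|g|^2=\sum|g_k|^2$. A large Hessian in the direction of $g$ makes the right-hand side of the estimate small.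

**First weight: $\varphi=(2-p)x+|\zeta|^2$.** This is tempting, because $e^{-(2-p)x}=|f|^{p-2}$, and Hölder with exponents $\frac2p,\frac2{2-p}$ turns smallness of $\int|v|^2|f|^{p-2}$ into smallness of $\int|v|^p$:
$$\int|v|^p\le\Big(\int|v|^2|f|^{p-2}\Big)^{p/2}\Big(\int|f|^p\Big)^{1-p/2}. \tag{7}$$
But $(2-p)x$ is pluriharmonic, so the Hessian of $\varphi$ is the identity, and the right-hand side of the theorem is comparable to $\int|g|^2|f|^{p-2}$. By (5) this contains $|\bar\partial x|^2$, over which we have no control. Here is a case where it is not small. Let $\Omega=\mathbb D$, $f=(1-w)^{-c}$ with $0<cp<2$, so that $f\in A^p(\mathbb D)$. With $\rho=|1-w|$ we have $|\partial x/\partial\bar w|=c/(2\rho)$ and $|f|^p=\rho^{-cp}$. Restrict to the sector $w=1-\rho e^{i\phi}$, $|\phi|<\pi/3$, $\rho<1$, contained in $\mathbb D$, and substitute $u=\frac cA\log\frac1\rho$: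
$$\int_{\mathbb D}|g|^2|f|^{p-2}\ge\frac{c^2}{4A^2}\cdot\frac{2\pi}3\int_0^1\eta'\Big(\frac cA\log\frac1\rho\Big)^2\rho^{-cp-1}d\rho=\frac{\pi c}{6A}\int_0^\infty\eta'(u)^2e^{pAu}du\ge\frac{\pi c}{6A}\,e^{5pA/4}\int\eta'(u)^2du ,$$
and this tends to $\infty$ with $A$.

There is a second defect. Even if the right-hand side were small, (7) would put $v$ in $L^p$ and no better, while we need $F_A\in A^s$ for some $s>p$.

**What the weight must do.** Replace $(2-p)x$ by $\Phi(x)$ with $\Phi$ a convex function of one variable. Since $x$ is pluriharmonic, $\partial_j\partial_{\bar k}\Phi(x)=\Phi''(x)x_jx_{\bar k}$, where $x_j=\partial_jx$ and $x_{\bar k}=\partial_{\bar k}x=\overline{x_k}$. This has its mass exactly in the direction of $\bar\partial x$, which is the direction of $g$. By (6) the unknown factor $|\bar\partial x|^2$ should cancel if $\Phi''>0$ on the support of $\eta'(x/A)$. Two further demands restrict the slope of $\Phi$.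

* Near $\{f=0\}$, where $x\to-\infty$, we want $e^{-\Phi}$ bounded below, so that $v$ is $L^2$ there and $F_A$ extends across $\{f=0\}$. So the slope at $-\infty$ should be $\ge0$.
* Where $|f|$ is large, we want $e^{-\Phi}$ to exceed $|f|^{p-2}$ by a positive power of $|f|$, to gain integrability over (7). So the slope at $+\infty$ should be $<2-p$.

A convex $\Phi$ that is not affine must thus have slopes $0\le\text{(slope at }-\infty)<\text{(slope at }+\infty)<2-p$, and there is room for this exactly when $p<2$. We take the slopes $2-p-\frac2A$ and $2-p-\frac1A$, with the bend placed where $\eta(x/A)$ is cut off. Then $\Phi''$ has size $A^{-2}$, which matches $(A^{-1}\eta')^2$.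

## 6. Density on pseudoconvex domains: proof of Theorem B

Keep $f,x,\Omega',\eta,g$ from Section 5. Note that $\{f=0\}$ has measure zero.

**Step 1: the weight.** Fix a convex $\theta\in C^\infty(\mathbb R)$ with $\theta(0)=0$, $\theta'=-2$ on $(-\infty,1]$, $\theta''>0$ on $(1,2)$, $\theta'=-1$ on $[2,\infty)$. (Take for $\theta''$ a bump on $(1,2)$ of integral $1$.) Since $-2\le\theta'\le-1$,
$$-2t\le\theta(t)\le-t\ \ (t\ge0),\qquad\theta(t)=-2t\ \ (t\le0),\qquad(\eta')^2\le C_0\,\theta'' .$$
The last inequality holds for some $C_0$ because $\eta'$ is supported in $[\frac54,\frac74]$, where $\theta''$ is bounded below by a positive number. For $A>\frac2{2-p}$ put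
$$\Phi(x)=(2-p)x+\theta(x/A).$$
Then $\Phi''=A^{-2}\theta''(x/A)\ge0$, so $\Phi(\log|f|)$ is smooth and psh on $\Omega'$. We have $e^{-\Phi}=|f|^{p-2}e^{-\theta(x/A)}$. For $x\le0$, $\theta(x/A)=-2x/A$, and the exponent $2-p-\frac2A$ is positive, so
$$e^{-\Phi}=|f|^{-(2-p-2/A)}\ge1\quad\text{on }\{0<|f|\le1\}. \tag{8}$$
For $x>0$, $-\theta(x/A)\ge x/A$, so
$$e^{-\Phi}\ge|f|^{p-2+1/A}\ge|f|^{p-2}\quad\text{on }\{|f|>1\}. \tag{9}$$

**Step 2: solving $\bar\partial v=g$ with a bound independent of $\bar\partial x$.** Apply the theorem of Section 5 on $\Omega'$ with $\varphi=\Phi(x)+|\zeta|^2$, $\zeta$ being the coordinate. Then $\varphi$ is smooth and strictly psh, with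
$$\sum\varphi_{j\bar k}\xi_j\bar\xi_k=\Phi''\Big|\sum x_j\xi_j\Big|^2+|\xi|^2 .$$
By (5), $g_k=h\,x_{\bar k}$ with $h=A^{-1}\eta'(x/A)f$, so $\bar g_j=\bar hx_j$. Where $g\ne0$ we have $\theta''(x/A)>0$, and (6) gives
$$\sum\varphi^{j\bar k}\bar g_jg_k=\sup_{\xi\ne0}\frac{|h|^2\big|\sum x_j\xi_j\big|^2}{\Phi''\big|\sum x_j\xi_j\big|^2+|\xi|^2}\le\frac{|h|^2}{\Phi''}=|f|^2\,\frac{\eta'(x/A)^2}{\theta''(x/A)}\le C_0|f|^2 .$$
The factor $|\bar\partial x|^2$ has disappeared. On $\operatorname{supp}g$ we have $\frac54\le x/A\le\frac74$. There $|f|\ge e^A$ and $e^{-\theta(x/A)}\le e^{2x/A}\le e^{7/2}\le e^4$, so $|f|^2e^{-\varphi}\le|f|^2e^{-\Phi}\le e^4|f|^p$. The form $g$ is $\bar\partial$-closed, being $\bar\partial$ of a smooth function. Since $\Omega$ is bounded, $|\zeta|^2$ is bounded, and $e^{-\varphi}$ is comparable to $e^{-\Phi}$. We obtain $v$ on $\Omega'$ with $\bar\partial v=g$ and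
$$\int_{\Omega'}|v|^2e^{-\Phi}\le C_1\varepsilon_A,\qquad\varepsilon_A:=\int_{\{|f|\ge e^A\}}|f|^p\xrightarrow[A\to\infty]{}0, \tag{10}$$
with $C_1=C_0e^4\exp(\sup_\Omega|\zeta|^2)$ independent of $A$. The convergence $\varepsilon_A\to0$ is dominated convergence.

**Step 3: $F_A=\eta(x/A)f-v$ is holomorphic on $\Omega$.** On $\Omega'$ we have $\bar\partial F_A=0$ weakly, so $F_A$ is holomorphic there, after a change on a null set. Every point of $\{f=0\}$ has a neighbourhood $U\subset\Omega$ on which $|f|\le1$. There $\eta(x/A)f=f$ is bounded, and $v\in L^2(U\setminus\{f=0\})$ by (8) and (10). A holomorphic function that is $L^2$ near an analytic hypersurface extends across it, a textbook fact. So $F_A$ extends to a holomorphic function on $\Omega$.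

**Step 4: $F_A\in A^s(\Omega)$ for some $s>p$.** Take
$$s=\frac{2p}{2-1/A}.$$
Then $s>p$, and $s<2$ because $1/A<2-p$. The function $\eta(x/A)f$ is bounded, so it is in $L^s$. On $\{|f|\le1\}$ we have $v\in L^2$ by (8) and (10), and this set has finite volume, so $v\in L^s$ there. On $\{|f|>1\}$ write $|v|^s=\big(|v|^2|f|^{p-2+1/A}\big)^{s/2}\,|f|^{(2-p-1/A)s/2}$ and use Hölder with exponents $\frac2s,\frac2{2-s}$:
$$\int_{|f|>1}|v|^s\le\Big(\int_{|f|>1}|v|^2|f|^{p-2+1/A}\Big)^{s/2}\Big(\int_\Omega|f|^{(2-p-1/A)\frac s{2-s}}\Big)^{(2-s)/2}.$$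
The first factor is finite by (9) and (10). Since $2-\frac1A=\frac{2p}s$, the exponent in the second factor is
$$\Big(\frac{2p}s-p\Big)\frac s{2-s}=\frac{p(2-s)}s\cdot\frac s{2-s}=p,$$
so the second factor is finite because $f\in A^p$. Hence $F_A\in A^s(\Omega)$.

**Step 5: $F_A\to f$ in $A^p$.** We have $F_A-f=(\eta(x/A)-1)f-v$, and $|a+b|^p\le2^p(|a|^p+|b|^p)$, so three integrals must tend to $0$. First, $1-\eta(x/A)$ vanishes unless $|f|\ge e^{5A/4}$, so
$$\int|(1-\eta(x/A))f|^p\le\varepsilon_A .$$
Second, by Hölder, (8) and (10),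
$$\int_{|f|\le1}|v|^p\le V^{1-p/2}(C_1\varepsilon_A)^{p/2}.$$
Third, by Hölder as in (7), with (9) and (10),
$$\int_{|f|>1}|v|^p\le\Big(\int_{|f|>1}|v|^2|f|^{p-2}\Big)^{p/2}\Big(\int_\Omega|f|^p\Big)^{1-p/2}\le(C_1\varepsilon_A)^{p/2}\,\|f\|_p^{p(1-p/2)} .$$
All three tend to $0$ as $A\to\infty$. So $\bigcup_{s>p}A^s(\Omega)$ is dense in $A^p(\Omega)$.

**Step 6: continuity.** For every $p\in(0,2)$ we have shown $B_p=A^p$, so $k$ is right-continuous at $p$ by Lemma 1(c). It is left-continuous on $(0,\infty)$ by Lemma 1(b). Hence $K_p(z)$ is continuous on $(0,2)$ and left-continuous at $2$. $\square$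

## 7. A Cantor set that $A^2$ sees and $A^s$, $s>2$, does not: proof of Theorem C

To get a jump at $p=2$ in the plane, we remove from the disc a compact set $E$ of area zero such that $A^s(\mathbb D\setminus E)=A^s(\mathbb D)|_{\mathbb D\setminus E}$ for every $s>2$ but not for $s=2$. A single point will not do: by Section 3, a function in $A^2(\mathbb D^*)$ has no pole at $0$, so $A^2(\mathbb D^*)=A^2(\mathbb D)|_{\mathbb D^*}$. The set must be larger, yet small enough for every $s>2$. A Cantor set with suitably shrinking intervals meets both demands.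

**Step 1: the set.** Let $\ell_k=\exp(-4(3/2)^k)$. Then
$$\frac{\ell_{k+1}}{\ell_k}=\exp\big(-2(3/2)^k\big)\le e^{-2}.$$
Let $E_0=[0,\ell_0]$, and let $E_k$ consist of $2^k$ intervals of length $\ell_k$, each interval of $E_k$ containing the two intervals of $E_{k+1}$ at its ends. Put $E=\bigcap E_k\subset[0,\ell_0]$, where $\ell_0=e^{-4}$. Let $\mu$ be the probability measure on $E$ giving mass $2^{-k}$ to each interval of $E_k$. Put $\Omega=\mathbb D\setminus E$. It is connected, because the part of $\mathbb D$ above the real axis and the part below are joined through $(\mathbb D\cap\mathbb R)\setminus E$, and every point of that set is joined to both. The set $E$ has area zero, so $|\Omega|=|\mathbb D|=\pi$.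

**Step 2: $\mu$ has finite logarithmic energy.** This feeds Step 3. Two points in the same interval of $E_k$ but in different intervals of $E_{k+1}$ are at distance at least $\ell_k-2\ell_{k+1}\ge(1-2e^{-2})\ell_k\ge\ell_k/2$. The set of such pairs has $\mu\otimes\mu$-measure $2^k\cdot2\cdot(2^{-k-1})^2=2^{-k-1}$. Every pair of distinct points of $E$ occurs for exactly one $k$, and the diagonal has measure zero since $\mu$ has no atoms. So
$$\iint\log\frac1{|\zeta-\zeta'|}\,d\mu\,d\mu\le\sum_{k\ge0}2^{-k-1}\big(\log2+4(\tfrac32)^k\big)=\log2+2\sum_{k\ge0}(\tfrac34)^k<\infty. \tag{11}$$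

**Step 3: a function in $A^2(\Omega)$ that does not extend.** Let $\zeta\ne\zeta'$ in $\mathbb D$ and $d=|\zeta-\zeta'|$. Then
$$\int_{\mathbb D}\frac{dA(w)}{|w-\zeta||w-\zeta'|}\le4\pi+2\pi\log\frac4d. \tag{12}$$
Indeed, for $|w-\zeta|<d/2$ we have $|w-\zeta'|\ge d/2$, so this disc contributes at most $\frac2d\int_{|w-\zeta|<d/2}\frac{dA}{|w-\zeta|}=\frac2d\cdot2\pi\cdot\frac d2=2\pi$. The same holds for the disc about $\zeta'$. On the rest of $\mathbb D$ use $\frac1{ab}\le\frac12\big(\frac1{a^2}+\frac1{b^2}\big)$ and, since $\mathbb D$ lies in the disc of radius $2$ about $\zeta$,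
$$\int_{\mathbb D,\ |w-\zeta|\ge d/2}\frac{dA}{|w-\zeta|^2}\le2\pi\log\frac2{d/2}=2\pi\log\frac4d,$$
and likewise for $\zeta'$. Now let
$$g_0(w)=\int\frac{d\mu(\zeta)}{w-\zeta},\qquad w\in\Omega .$$
It is holomorphic on $\Omega$. Since $|g_0(w)|^2\le\iint\frac{d\mu(\zeta)\,d\mu(\zeta')}{|w-\zeta||w-\zeta'|}$, Fubini with (12) and (11) gives $g_0\in A^2(\Omega)$. It is not the restriction of a holomorphic function on $\mathbb D$, because $E$ lies inside $|w|<\frac12$ and $\oint_{|w|=1/2}g_0\,dw=2\pi i\,\mu(E)=2\pi i\ne0$.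

**Step 4: $K_{2,\Omega}$ exceeds $K_{2,\mathbb D}$.** As $E$ has area zero, restriction $A^2(\mathbb D)\to A^2(\Omega)$ is isometric, so $A^2(\mathbb D)|_\Omega$ is a closed subspace of $A^2(\Omega)$. By Step 3 it is proper. Let $h\ne0$ in $A^2(\Omega)$ be orthogonal to it. Then
$$K_{2,\Omega}(z)\ge K_{2,\mathbb D}(z)+\frac{|h(z)|^2}{\|h\|_2^2}. \tag{13}$$
To see this, let $e\in A^2(\mathbb D)$ with $\|e\|_2=1$ and $|e(z)|^2=K_{2,\mathbb D}(z)$, and put $F=\overline{e(z)}\,e+\overline{h(z)}\,h/\|h\|_2^2$ on $\Omega$. By orthogonality, $F(z)=|e(z)|^2+|h(z)|^2/\|h\|_2^2=\|F\|_2^2$. So $K_{2,\Omega}(z)\ge|F(z)|^2/\|F\|_2^2$, which is the right-hand side of (13).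

**Step 5: $A^s(\Omega)=A^s(\mathbb D)|_\Omega$ for $s>2$.** We cut off near $E$ and show that the cut-off costs nothing in the limit. Let $q=\frac s{s-1}<2$, and let $k\ge1$. Around each interval of $E_k$ take the discs of radii $\ell_k$ and $2\ell_k$ centred at its midpoint. The larger discs are pairwise disjoint. Indeed, two intervals of $E_k$ lie, for some $1\le j\le k$, in the same interval of $E_{j-1}$ and in different intervals of $E_j$. So the gap between them is at least $\ell_{j-1}-2\ell_j\ge(e^2-2)\ell_j>5\ell_j\ge5\ell_k$, and their midpoints are more than $4\ell_k$ apart. Let $\chi_k$ be smooth with $0\le\chi_k\le1$, $\chi_k=0$ on the smaller discs, $\chi_k=1$ off the larger ones, and $|\nabla\chi_k|\le C/\ell_k$. There are $2^k$ discs, each of area $4\pi\ell_k^2$, so with a new constant $C$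
$$\int|\nabla\chi_k|^q\le C\,2^k\ell_k^{2-q}=C\exp\big(k\log2-4(2-q)(3/2)^k\big)\longrightarrow0\quad(k\to\infty). \tag{14}$$
Let $f\in A^s(\Omega)$ and $\psi\in C_c^\infty(\mathbb D)$. The smaller discs cover a neighbourhood of $E$, so $\chi_k\psi$ has compact support in $\Omega$. Writing $\bar\partial$ for $\partial/\partial\bar w$, we get
$$0=\int f\,\bar\partial(\chi_k\psi)=\int f\chi_k\,\bar\partial\psi+\int f\psi\,\bar\partial\chi_k .$$
By Hölder the last term is at most $\|\psi\|_\infty\|f\|_s\|\nabla\chi_k\|_q$, which tends to $0$ by (14). Each larger disc contains points of $E$, so a point $w\notin E$ is outside all of them once $4\ell_k$ is below its distance to $E$. Hence $\chi_k\to1$ pointwise off $E$. As $f\in L^s\subset L^1$, dominated convergence shows that the first term tends to $\int f\,\bar\partial\psi$. So $\int f\,\bar\partial\psi=0$ for all $\psi\in C_c^\infty(\mathbb D)$, that is, $f$ is weakly holomorphic on $\mathbb D$. By Weyl's lemma $f$ agrees almost everywhere, hence by continuity everywhere on $\Omega$,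 with a holomorphic function on $\mathbb D$, which lies in $A^s(\mathbb D)$ because $E$ has area zero.

**Step 6: the jump.** By Step 5, $\bigcup_{s>2}A^s(\Omega)\subset A^2(\mathbb D)|_\Omega$, and the latter is closed. So the space $B_2$ of Lemma 1(c) is contained in $A^2(\mathbb D)|_\Omega$. With $V=\pi$, Lemma 1(c) gives
$$\lim_{s\downarrow2}k(s)\le\sup\Big\{|f(z)|:\ f\in A^2(\mathbb D),\ \frac1\pi\int_{\mathbb D}|f|^2\le1\Big\}=\big(\pi K_{2,\mathbb D}(z)\big)^{1/2}.$$
Since $K_{s,\Omega}(z)=k(s)^s/\pi$, it follows from (13) that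
$$\lim_{s\downarrow2}K_{s,\Omega}(z)\le K_{2,\mathbb D}(z)<K_{2,\Omega}(z)\qquad\text{whenever }h(z)\ne0 .$$
The zeros of $h\not\equiv0$ form a discrete subset of the domain $\Omega$, so right-continuity at $2$ fails at all other points $z\in\Omega$. $\square$
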